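# Frogs on Galton–Watson trees: a potential that pays for thin subtrees in advance

## 1. Escape numbers, prices, and a potential on a rooted tree

We begin with a construction on a single tree. The particle system it is meant for comes right after it.

**Notation.** Trees are locally finite with root $o$. For a vertex $v$, $T_v$ is the subtree of descendants of $v$ (including $v$), $|v|$ is the generation of $v$, $d_v$ its number of children, and $v^-$ its parent if $v\neq o$. If the root has $d$ children, their subtrees are $T_1,\dots,T_d$. If $g$ is a function of rooted trees, write $g_v:=g(T_v)$. Empty sums are $0$ and $0^0=1$. Fix numbers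
$$\rho>0,\qquad \lambda\ge 1,\quad \lambda>\rho,\qquad \theta:=1-\frac{\rho}{\lambda}\in(0,1).$$

**Definition (escape numbers).** Let $\varphi(s)=\frac{s}{\lambda+s}$ for $s\ge 0$. Put $\delta^{(0)}\equiv 1$ and $\delta^{(n+1)}(T)=\varphi\big(\sum_i\delta^{(n)}(T_i)\big)$. Since $\varphi<1$, we have $\delta^{(1)}\le\delta^{(0)}$, and since $\varphi$ is increasing, induction gives $\delta^{(n+1)}\le\delta^{(n)}$. Let $\delta=\lim_n\delta^{(n)}\in[0,1)$. The sums are finite and $\varphi$ is continuous, so
$$\delta(T)=\varphi\Big(\sum_i\delta(T_i)\Big),\qquad b(T):=1-\delta(T)=\frac{1}{1+\lambda^{-1}\sum_i\delta(T_i)}\in(0,1].\tag{1}$$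

**Definition (weight).** $h(o)=1$ and $h(v)=b_v\,h(v^-)$ for $v\ne o$. Thus $0<h\le 1$.

**Definition (price, kept vertices).** Fix $u>0$. Put $\alpha^{(0)}\equiv 0$ and
$$\alpha^{(n+1)}(T)=b(T)\Big(1+\sum_i\alpha^{(n)}(T_i)\,\mathbf 1[u\alpha^{(n)}(T_i)>\theta\delta(T_i)]\Big).\tag{2}$$
For fixed $\delta\ge0$ the map $y\mapsto y\,\mathbf 1[uy>\theta\delta]$ is nondecreasing and left-continuous on $[0,\infty]$. Monotonicity and $\alpha^{(1)}\ge\alpha^{(0)}$ show that $\alpha^{(n)}$ increases to some $\alpha\in[0,\infty]$; left-continuity lets us pass to the limit in (2). With $a:=u\alpha$, and calling a vertex $v$ *kept* if $a_v>\theta\delta_v$, we get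
$$a_v=b_v\Big(u+\sum_{k\text{ kept child of }v}a_k\Big).\tag{3}$$

**Definition (potential).** Let $A\ni o$ be a finite connected set of vertices, $\partial A$ the set of children of vertices of $A$ that are not in $A$, and let finitely many particles $g$ sit at positions $x_g\in A$. The potential of this configuration is
$$\Psi=\sum_g h(x_g)+\sum_{i\in\partial A,\ i\text{ kept}}a_i\,h(i^-).\tag{4}$$

**What it is for.** Particles move on $T$, and when a particle first enters a vertex $i$, new particles appear there, on average at most $u$ of them. Think of $A$ as the explored part of the tree. We shall show that if all prices are finite and $\delta(T)>0$, then $\Psi$ is a nonnegative supermartingale that drops by a fixed amount, in expectation, for every visit of a particle to the root. So the expected number of visits to the root is finite. The kept vertices, those with a "thin" subtree, have their price in $\Psi$ as soon as they lie on the boundary of the explored set, and each price is collected only once. The rest of the proof shows that on a Galton–Watson tree the prices are finite once $u$ is small.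

**Example 1 (finite trees).** If $T$ is finite, then $\delta(T)=0$, by induction on the height, so $b=1$ everywhere. By (2), $\alpha\ge b>0$, so every vertex is kept, and (3) gives $a(T)=u+\sum_i a(T_i)$, that is, $a(T)=u|T|$.

**Example 2 (the $d$-ary tree, $d\ge2$, $\lambda<d$).** All subtrees are equal, so $\delta$ is a fixed point of $s\mapsto\varphi(ds)$. The fixed points are $0$ and $1-\lambda/d$. The iteration starts at $1$ and, by monotonicity, stays above $1-\lambda/d$, so
$$\delta=1-\frac{\lambda}{d},\qquad b=\frac{\lambda}{d},\qquad h(v)=\Big(\frac{\lambda}{d}\Big)^{|v|}.$$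
Here $\alpha^{(1)}=b$. If $ub\le\theta\delta$, i.e. $u\le\theta(d-\lambda)/\lambda$, no vertex is kept and $a=ub$. If $ub>\theta\delta$, all vertices count at every stage, $\alpha^{(n+1)}=b+\lambda\alpha^{(n)}$, and $\alpha=b(1+\lambda+\lambda^2+\cdots)=\infty$ because $\lambda\ge1$.

**Example 3 (a pipe).** Suppose $T$ starts with a path of $L$ vertices with one child each. Then $\delta(T)\le\varphi^{\circ L}(1)$. For $s>0$ we have $\varphi(s)<s$, since $\lambda+s>1$; so $\varphi^{\circ L}(1)$ decreases to the only fixed point of $\varphi$ in $[0,1]$, namely $0$. Long pipes have small $\delta$.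

The numbers $\delta$ are probabilities. For $\beta>0$ let $\mathsf{RW}_\beta$ be the walk which, at a vertex $x\neq o$ with $d$ children, moves to the parent with probability $\beta/(\beta+d)$ and to each child with probability $1/(\beta+d)$; at $o$ it moves to a uniform child. For instance, with $\beta=3$ and two children the walk goes up with probability $3/5$. $\mathsf{RW}_1$ is simple random walk $\mathsf{SRW}$.

**Lemma 1.** Let $\lambda>0$ be arbitrary in the definition of $\delta^{(n)}$ and $\delta$. Attach a parent $*$ to the root of $T$. Then $\delta^{(n)}(T)$ is the probability that $\mathsf{RW}_\lambda$, started at the root of $T$ (which now has a parent), reaches generation $n$ of $T$ before $*$.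

*Proof.* For $n=0$ the probability is $1$. Let $n\ge1$ and let $p$ be the probability in question. The vertices of $T$ in generations below $n$ form a finite set; from each of them the straight path up to $*$ has positive probability and at most $n$ steps, so the walk a.s. leaves this set. From the root it either steps to $*$, or to a child $i$. From $i$ it reaches generation $n-1$ of $T_i$ before returning to the root with probability $\delta^{(n-1)}(T_i)$, by induction; otherwise it returns to the root and starts afresh. So
$$p=\frac1{\lambda+d}\sum_i\big[\delta^{(n-1)}(T_i)+(1-\delta^{(n-1)}(T_i))\,p\big].$$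
Solving for $p$ gives $p=\sum_i\delta^{(n-1)}(T_i)\big/\big(\lambda+\sum_i\delta^{(n-1)}(T_i)\big)=\delta^{(n)}(T)$. $\square$

Letting $n\to\infty$: $\delta(T)$ is the probability that $\mathsf{RW}_\lambda$ never hits $*$, and $b(T)$ that it does. A walk started at $v$ must pass through all ancestors of $v$ to reach $o$, so $h(v)$ is the probability that $\mathsf{RW}_\lambda$ from $v$ hits $o$. Our particles will perform $\mathsf{RW}_\rho$ with $\rho<\lambda$, which is pulled less towards the root. This gap between $\rho$ and $\lambda$ is our budget.

## 2. The frog model and the two theorems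

**Definition (frog model).** Let $X$ be a locally finite connected graph with root $o$. Each $v\ne o$ carries a random number $\eta(v)\in\{0,1,2,\dots\}$ of sleeping frogs, i.i.d. with finite mean $\bar\eta$ (in Theorem B(1) below, independent but not necessarily identically distributed). At time $0$ there is one awake frog, at $o$. Awake frogs move independently according to a path measure $\mathsf P$. When a vertex is visited for the first time, its sleeping frogs wake up and from then on move according to $\mathsf P$, independently of all other frogs. This is $\mathrm{FM}(X,\eta,\mathsf P)$. Time is discrete, all awake frogs move simultaneously, and frogs woken at time $t$ make their first step between $t$ and $t+1$. The model is *transient* if a.s. only finitely many frogs return to $o$.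

For example, let $o$ have one child $v$, and let $\eta(v)=2$. At time $1$ the first frog is at $v$ and two more wake up there; between times $1$ and $2$ three frogs move independently from $v$. Note that transience counts frogs, not visits: on a finite graph only finitely many frogs exist, so the model is transient by definition. We shall prove something stronger, that the expected number of *visits* is finite.

**Definition (Galton–Watson tree).** $\mathsf{GW}$ is the law of the family tree $\mathsf T$ in which every vertex has independently $i$ children with probability $p_i$, $i\ge0$. Put $f(s)=\sum_ip_is^i$, $m=f'(1)\in[0,\infty]$, let $q$ be the extinction probability and $S=\{\mathsf T\text{ infinite}\}$, so $P(S)=1-q$. Given the number $d$ of children of the root, $T_1,\dots,T_d$ are i.i.d. with law $\mathsf{GW}$.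

We recall what we need when $m\in(1,\infty]$. Some $p_i$ with $i\ge2$ is positive, so $f$ is strictly convex on $[0,1]$. The number $q$ is the smallest fixed point of $f$ in $[0,1]$, $q<1$, and by strict convexity $q$ and $1$ are the only fixed points. Finally
$$f'(q)<\frac{f(1)-f(q)}{1-q}=1,$$
since by strict convexity the slope at $q$ is smaller than that of the chord from $(q,q)$ to $(1,1)$.

The question comes from Sebastian Müller and Gundelinde Maria Wiegel, "On transience of frogs on Galton-Watson trees", arXiv:2002.12008 (2020): *if the mean offspring exceeds $1$, is the frog model with simple random walks transient on almost every infinite tree as soon as $\bar\eta$ is small enough, depending only on $\mathsf{GW}$?* Offspring $0$ and $1$ are allowed. A known result gives transience for small $\bar\eta$ when the offspring is bounded and the smallest offspring number $i\ge2$ with $p_i>0$ exceeds a constant depending on $p_0,p_1$; it is not used below. The answer is yes.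

**Theorem A.** If $m\in(1,\infty]$, there is $c=c(\mathsf{GW})>0$ such that for every law of $\eta$ with $\bar\eta\le c$, $\mathrm{FM}(\mathsf T,\eta,\mathsf{SRW})$ is transient for $\mathsf{GW}$-a.e. infinite $\mathsf T$.

**Theorem B.** Let $m\in(1,\infty]$ and $\rho>0$.

1. If $\rho<m$, there is $c=c(\mathsf{GW},\rho)>0$ such that for a.e. infinite $\mathsf T$ the following holds. If the $\eta(v)$, $v\ne o$, are independent (not necessarily identically distributed) with $\sup_v\mathbb E\,\eta(v)\le c$, then in $\mathrm{FM}(\mathsf T,\eta,\mathsf{RW}_\rho)$ the expected total number of visits (by all frogs, given $\mathsf T$) to each vertex is finite. In particular the model is transient.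
2. If $m\le\rho<\infty$, then for a.e. infinite $\mathsf T$ and every i.i.d. $\eta$ with $P(\eta>0)>0$, a.s. infinitely many frogs return to $o$.

Theorem A is part 1 with $\rho=1$. For part 1 we fix $\rho<m$ and $\lambda$ with $\max(\rho,1)\le\lambda<m$ and $\lambda>\rho$; this is possible since $m>1$ and $m>\rho$. These are the $\rho,\lambda,\theta$ of Section 1.

## 3. Trees without leaves and pipes, and what thin subtrees break

All drift computations rest on one identity. Let $x\neq o$ have children $1,\dots,d$. By (1), $\rho/b_x=\rho+\frac{\rho}{\lambda}\sum_i\delta_i=\rho+(1-\theta)\sum_i\delta_i$. Hence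
$$\frac{\rho}{b_x}+\sum_i(1-\delta_i)=\rho+d-\theta\sum_i\delta_i.\tag{5}$$
Since $h(x^-)=h(x)/b_x$ and $h(i)=(1-\delta_i)h(x)$, (5) says that a single $\mathsf{RW}_\rho$ step from $x$ changes $h$ in expectation by $-\frac{h(x)}{\rho+d}\theta\sum_i\delta_i$. So $\theta\delta_i$ is the money available, per unit of $h(x)/(\rho+d)$, from child $i$.

**Paying at each entry.** The first thing to try is the sum $\sum_gh(X_g(t))$ over awake frogs, where $X_g(t)$ is the position of frog $g$. A frog that enters $i$ from its parent $x$ may wake the frogs at $i$. If each entry is charged the full mean cost, at most $u\,h(i)=ub_ih(x)$, a frog at $x\ne o$ contributes expected change at most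
$$\frac{h(x)}{\rho+d}\Big[u\sum_ib_i-\theta\sum_i\delta_i\Big].\tag{6}$$
At $o$ the bound is $\frac1d\big[u\sum_ib_i-\sum_i\delta_i\big]$. If $ub_i\le\theta\delta_i$ for all $i\neq o$, then (6) is $\le0$, the bound at $o$ is at most $-\frac{1-\theta}{d}\sum_i\delta_i$, and we are done as soon as $\delta(T)>0$.

On the $d$-ary tree the condition is $u\le\theta(d-\lambda)/\lambda$. For $d=2$, $\rho=1$, $\lambda=\frac65$ we get $\theta=\frac16$ and $u\le\frac19$. More generally, suppose $p_0=p_1=0$ and $\rho<2$, and take $\lambda<2$. If every vertex has at least two children, then $\delta\ge1-\frac\lambda2=:c'$: indeed $\delta^{(0)}=1\ge c'$, and if $\delta^{(n)}\ge c'$ on all such trees then $\delta^{(n+1)}\ge\varphi(2c')=\frac{2-\lambda}{(2-\lambda)+\lambda}=c'$. So $b\le\frac\lambda2$, and $u=\theta(2-\lambda)/\lambda$ satisfies $ub_i\le u\frac{\lambda}{2}=\theta c'\le\theta\delta_i$ everywhere. This settles Theorem A when $p_0=p_1=0$.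

**Where it stops.** If $p_0>0$ and $p_1=0$, pick $j\ge2$ with $p_j>0$. With positive probability the tree is infinite, the root has $j$ children, and the first of them, $x$, has exactly $j$ children, all leaves. At $x$ the bracket in (6) is $uj>0$. If $p_1>0$, then with positive probability $\mathsf T$ is infinite and starts with a path of $L+2$ vertices with one child each; for the child $x$ of $o$ and its only child $i$, Example 3 gives $\delta_i\le\varphi^{\circ L}(1)\to0$, so $ub_i>\theta\delta_i$ for $L$ large. Whatever $u>0$ we fix, the drift bound fails on a set of infinite trees of positive measure. There is no money at thin subtrees.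

**Paying for everything in advance.** The bound (6) is wasteful: a vertex is woken only once, yet every entry is charged. So one could put the whole future cost into the potential at the start. This means counting all vertices as kept, i.e. dropping the indicator in (2). Then, by induction, $\alpha^{(n)}(T)=b(T)\sum_{|v|<n}h(v)$. On finite trees this is $|T|$, which is harmless. But on the $d$-ary tree with $1\le\lambda<d$, $\sum_vh(v)=\sum_nd^n(\lambda/d)^n=\infty$.

The two failures are complementary. Paying at entry works where $\delta$ is not small compared with the price; paying in advance works on thin pieces. Definition (2) chooses vertex by vertex: a vertex is paid for in advance exactly when its price $a_i$ exceeds the money $\theta\delta_i$ available at entry, and the price of $v$ includes the prices of its kept children only.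

## 4. The drift of the potential

**Proposition 2.** Let $T$ be a locally finite infinite rooted tree with $a_v<\infty$ for all $v$ and $\delta(T)>0$. Let the $\eta(v)$ be independent with $\mathbb E\,\eta(v)\le u$. Then in $\mathrm{FM}(T,\eta,\mathsf{RW}_\rho)$ the expected number of visits to every vertex is finite.

*Proof.* **Step 1: set up the process.** *We fix the bookkeeping so that conditional expectations are unambiguous.* Give every potential frog $(v,j)$, $j\ge1$, its own $\mathsf{RW}_\rho$ path from $v$, and the initial frog a path from $o$, all independent of each other and of $\eta$; frog $(v,j)$ is used if $j\le\eta(v)$, after $v$ is first visited. Let $A_t$ be the set of vertices visited up to time $t$. It is connected and contains $o$, and it is finite, because at each time only finitely many frogs are awake. Let $X_g(t)$ be the position of an awake frog $g$, let $\mathcal F_t$ be the history up to time $t$ including $\eta$ on $A_t$, and let $\mathcal F_t^+$ be $\mathcal F_t$ together with the moves between $t$ and $t+1$ of the frogs awake at time $t$. Let $\Psi_t$ be the potential (4) with $A=A_t$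 and with the frogs awake at time $t$. As $\partial A_t$ is finite and prices are finite, $\Psi_t\in[0,\infty)$. Moreover
$$\Psi_0=1+\sum_{i\text{ kept child of }o}a_i$$
is deterministic and finite.

**Step 2: what a newly visited vertex costs.** *We show that the price $a_ih(i^-)$ covers the mean contribution of a vertex entered for the first time.* Let $N$ be the set of vertices first visited at time $t+1$; it is $\mathcal F_t^+$-measurable. Then $N\subseteq\partial A_t$, each $i\in N$ is entered from $i^-\in A_t$, and no child of $i$ has been visited by time $t+1$. So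
$$\partial A_{t+1}=(\partial A_t\setminus N)\cup\{\text{children of vertices of }N\}.$$
A vertex $i\in N$ thus contributes to $\Psi_{t+1}$ the term $h(i)\big(\eta(i)+\sum_{k\text{ kept child of }i}a_k\big)$.

Now compare with the process in which $\eta(i)$ is replaced by $0$. The two coincide until $i$ is first visited, which happens at the same time in both. Hence, for $F\in\mathcal F_t^+$, the event $F\cap\{i\in N\}$ can be described in terms of the modified process, so it is independent of $\eta(i)$. Therefore $\mathbb E[\eta(i)\mid\mathcal F_t^+]=\mathbb E\,\eta(i)\le u$ on $\{i\in N\}$. By (3), the conditional mean of the contribution of $i\in N$ is at most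
$$h(i)\Big(u+\sum_{k\text{ kept child of }i}a_k\Big)=h(i)\frac{a_i}{b_i}=a_i\,h(i^-).$$

**Step 3: kept vertices cancel.** *Kept vertices have their price in $\Psi_t$ already; only unkept ones cost something new.* If $i\in N$ is kept, its term $a_ih(i^-)$ disappears from the boundary sum and the same amount bounds its new contribution. So, with $g$ running over the frogs awake at time $t$,
$$\mathbb E[\Psi_{t+1}\mid\mathcal F_t^+]\le\sum_{i\in\partial A_t\text{ kept}}a_ih(i^-)+\sum_gh(X_g(t+1))+\sum_{i\in N\text{ not kept}}a_ih(i^-).$$

**Step 4: unkept vertices are paid at entry.** *Here the gap between $\rho$ and $\lambda$ is spent.* For unkept $i$ we have $a_i\le\theta\delta_i$, and $\mathbf 1[i\in N]\le\sum_g\mathbf 1[X_g(t)=i^-,\,X_g(t+1)=i]$. So each move of a frog from $x$ to a child $i$ is charged at most $\theta\delta_ih(x)$. Taking conditional expectation given $\mathcal F_t$,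
$$\mathbb E[\Psi_{t+1}\mid\mathcal F_t]-\Psi_t\le\sum_g\Delta(X_g(t)),$$
where $\Delta(x)$ is the expected change of $h$ in one step from $x$ plus the expected charge. If $x\ne o$ has children $1,\dots,d$, then by (5)
$$\Delta(x)\le\frac{h(x)}{\rho+d}\Big[\frac\rho{b_x}+\sum_i(1-\delta_i)+\theta\sum_i\delta_i\Big]-h(x)=\frac{h(x)}{\rho+d}[\rho+d]-h(x)=0.$$
If $x=o$ has children $1,\dots,d$, then
$$\Delta(o)\le\frac1d\Big[\sum_i(1-\delta_i)+\theta\sum_i\delta_i\Big]-1=-\varsigma,\qquad\varsigma:=\frac{1-\theta}d\sum_i\delta_i.$$
By (1), $\delta(T)>0$ forces $\sum_i\delta_i>0$, so $\varsigma>0$.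

**Step 5: count visits to the root.** *We sum the drift over time.* From Step 4,
$$\mathbb E\Psi_{t+1}\le\mathbb E\Psi_t-\varsigma\,\mathbb E\,\#\{g:X_g(t)=o\},$$
where, inductively, $\mathbb E\Psi_t\le\Psi_0<\infty$; the last expectation is finite since $\#\{g:X_g(t)=o\}\le\Psi_t$. Summing over $t$ and using $\Psi\ge0$,
$$\varsigma\cdot\mathbb E[\#\text{visits to }o]\le\Psi_0<\infty.$$

**Step 6: other vertices.** *A visit to $x$ leads straight to $o$ with a fixed probability.* For $x\ne o$ let $c_x>0$ be the probability that the walk from $x$ moves to the parent in each of its first $|x|$ steps. For each frog $g$ and time $t$, given $\mathcal F_t$ and $X_g(t)=x$, the frog follows this straight path with probability $c_x$. So the expected number of visits to $x$ that are followed by the straight path is $c_x\,\mathbb E[\#\text{visits to }x]$. Sending such a visit $(g,t)$ to the visit $(g,t+|x|)$ of $o$ is injective. Hence $c_x\,\mathbb E[\#\text{visits to }x]\le\mathbb E[\#\text{visits to }o]<\infty$. $\square$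

It remains to prove two facts about $\mathsf{GW}$-trees: $\delta(\mathsf T)>0$ a.s. on $S$, and, for suitable $u$, a.s. all prices are finite.

## 5. The walk with bias $\lambda<m$ escapes on every infinite tree

**Lemma 3.** $\mathsf{GW}$-a.s., $\delta(\mathsf T)>0$ if and only if $\mathsf T$ is infinite.

The mechanism is as follows. For small $s$, $\varphi(s)\approx s/\lambda$, so each generation costs a factor $\lambda$. If more than $\lambda^k$ descendants in generation $k$ have $\delta\ge x$ with $x$ tiny, then the root has $\delta\ge x$ too. Since $\lambda<m$, generation $k$ is typically much larger than $\lambda^k$ on survival, so this property reproduces itself.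

*Proof.* **Step 1: truncate the offspring.** *We want a martingale bounded in $L^2$, but $m$ may be infinite.* By monotone convergence we can choose $D$ with $m_D:=\mathbb E\min(d,D)>\lambda\ge1$. For a tree $T$ let $T'$ be obtained by keeping only the first $\min(d_v,D)$ children of each vertex. Then $\mathsf T'$ is a Galton–Watson tree with bounded offspring of mean $m_D>1$. If $Z_k'$ are its generation sizes, $Z_k'/m_D^k$ is an $L^2$-bounded martingale; it converges a.s. and in $L^2$ to some $W'$ with $\mathbb EW'=1$. So $w:=P(W'>0)>0$. Choose $c_0>0$ with $P(W'>c_0)\ge w/2$; by a.s. convergence, $\liminf_kP(Z_k'>c_0m_D^k)\ge w/2$.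

**Step 2: choose the block length $k$.** *We need a $k$ for which an event of probability $t$ at generation $k$ produces one of probability at least $t$ at the root.* Put $t=w/3$ and $B_k=\lfloor\lambda^k\rfloor+1$, so $\lambda^k<B_k\le2\lambda^k$. Then $t\,c_0m_D^k/B_k\to\infty$. If $z>c_0m_D^k$ and $k$ is so large that $zt\ge2B_k$, Chebyshev's inequality gives
$$P(\mathrm{Bin}(z,t)<B_k)\le\frac{zt}{(zt/2)^2}=\frac4{zt}\to0\qquad(k\to\infty).$$
So $\liminf_kP(\mathrm{Bin}(Z_k',t)\ge B_k)\ge w/2>t$. Fix $k\ge1$ such that, with $B=B_k$ and $G(p):=P(\mathrm{Bin}(Z_k',p)\ge B)$, we have $G(t)\ge t$.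

**Step 3: a self-reproducing event.** *We define trees that branch enough in $j$ consecutive blocks.* Let $E_0$ be the set of all trees. Let $E_{j+1}$ be the set of trees $T$ such that at least $B$ vertices $v$ of generation $k$ of $T'$ satisfy $T_v\in E_j$. By induction, whether $T\in E_j$ depends only on $T'$. Given the first $k$ generations of $\mathsf T'$, the subtrees $T_v$ at the generation-$k$ vertices $v$ of $\mathsf T'$ are i.i.d. with law $\mathsf{GW}$, so $P(E_{j+1})=G(P(E_j))$. Since $G$ is nondecreasing, $P(E_0)=1\ge t$ and $G(t)\ge t$, induction gives $P(E_j)\ge t$ for all $j$.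

**Step 4: on $E_j$ the escape number is bounded below.** *We turn branching into a bound on $\delta$.* Since $B>\lambda^k$, we can choose $x>0$ with $Bx\le1$ and $(\lambda+Bx)^k\le B$. Claim: if $T\in E_j$, then $\delta^{(jk)}(T)\ge x$, where $\delta^{(jk)}$ is that of the full tree $T$. For $j=0$ this holds as $x\le1$. Suppose it holds for $j$ and let $T\in E_{j+1}$. Choose $B$ generation-$k$ vertices of $T'$ whose subtrees lie in $E_j$. For $z$ in generation $k-i$ of $T$ let $N_z\le B$ be the number of chosen vertices in $T_z$. We show
$$\delta_z^{(jk+i)}\ge N_z\,x\,(\lambda+Bx)^{-i},\qquad0\le i\le k.$$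
For $i=0$: if $z$ is chosen, $N_z=1$ and this is the induction hypothesis on $j$; otherwise $N_z=0$. For $i-1\to i$: put $s=N_zx(\lambda+Bx)^{-(i-1)}$. Since $\lambda\ge1$, $s\le Bx$. The sum of $\delta^{(jk+i-1)}$ over all children of $z$ is at least $s$, because the $N$'s of the children add up to $N_z$ and children without chosen descendants contribute nonnegative terms. So $\delta_z^{(jk+i)}\ge\varphi(s)=\frac s{\lambda+s}\ge\frac s{\lambda+Bx}$. For $i=k$ at the root, $N_o=B$ and $\delta^{((j+1)k)}(T)\ge Bx(\lambda+Bx)^{-k}\ge x$. This proves the claim.

**Step 5: positive probability implies all of $S$.** *A fixed-point argument finishes.* We have $P(\delta^{(jk)}\ge x)\ge t$ for all $j$, and $\delta^{(jk)}\downarrow\delta$, so $P(\delta\ge x)\ge t>0$. By (1), $\delta(T)=0$ if and only if $\delta(T_i)=0$ for all $i$. Hence $q':=P(\delta=0)$ satisfies $q'=f(q')$, and $q'<1$, so $q'=q$. By Example 1, $\{\delta=0\}\supseteq S^c$, and $P(S^c)=q$, so the two events agree a.s. $\square$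

## 6. A uniform bound on a high moment of the price

Write (2) as a recursion on random trees. In the worst case a large $\alpha(T)$ comes from one child with large $\alpha(T_i)$, multiplied by $b(T)\le(1+\lambda^{-1}\sum_{j\ne i}\delta_j)^{-1}$. This factor is smaller than $1$ as soon as some sibling of $i$ has an infinite subtree. Taking $\kappa$-th moments with $\kappa$ large makes such factors nearly $0$. What survives is the mean number of children all of whose siblings have finite subtrees, which is $\mathbb E[dq^{d-1};d\ge1]=f'(q)<1$.

The first moment need not contract. Take $d\equiv2$, $\rho=1$, $\lambda=\frac65$, so $\delta=\frac25$ and $(1+\lambda^{-1}\delta)^{-1}=\frac34$. The factor is $2\cdot\frac34=\frac32>1$ for $\kappa=1$, but $2\cdot(\frac34)^3=\frac{27}{32}<1$ for $\kappa=3$. The price of a large $\kappa$ is that sums over several kept children cost $|K|^{\kappa-1}$ by the power-mean inequality. This is where small $u$ enters: a sibling that is infinite *and* kept is then rare.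

**Lemma 4.** There are $\kappa\ge1$, $M<\infty$, $u_0>0$, depending only on $\mathsf{GW},\lambda,\theta$, such that for $u=u_0$,
$$Y_n:=\mathbb E\big[(\alpha^{(n)}(\mathsf T))^\kappa;S\big]\le M\quad\text{for all }n.$$

*Proof.* **Step 1: finite trees.** *Kept finite subtrees must contribute a harmless amount.* If $T$ is finite, then $\delta=0$ and $b=1$ at all its vertices, and (2) gives $\alpha^{(n)}(T)\le|T|$ by induction on $n$: $\alpha^{(n+1)}(T)\le1+\sum_i|T_i|=|T|$. Moreover
$$\mathbb E[|\mathsf T|^s;S^c]<\infty\quad\text{for all }s\ge1.$$
This is trivial if $q=0$. If $q>0$, then given $S^c$, $\mathsf T$ is a Galton–Watson tree with offspring law $P(\xi=i)=p_iq^{i-1}$, for which $\mathbb E\xi=f'(q)<1$ and $\mathbb Es^\xi=f(qs)/q<\infty$ for $s\le1/q$, where $1/q>1$. The function $s\mapsto\mathbb Es^{\xi-1}$ equals $1$ at $s=1$ and has derivative $f'(q)-1<0$ there, so $\mathbb Es^{\xi-1}<1$ for some $s>1$. Explore the tree vertex by vertex; if $|\mathsf T|>n$, then after $n$ explored vertices there is still an unexplored one, i.e. $1+\sum_{j\le n}(\xi_j-1)\ge1$ with $\xi_j$ i.i.d. copies of $\xi$. So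
$$P(|\mathsf T|>n\mid S^c)\le P(\xi_1+\dots+\xi_n\ge n)\le(\mathbb Es^{\xi-1})^n,$$
an exponential tail, which gives all moments.

**Step 2: sums of $\delta$ are rarely small.** *A vertex with many children should have a small $b$.* Let $\mu=\mathbb E\,\delta(\mathsf T)$; it is positive by Lemma 3. Put $c_1=\mu^2/2\le\mu/2$. For i.i.d. copies $\delta_j\in[0,1]$ of $\delta(\mathsf T)$, Hoeffding's inequality gives
$$P\Big(\sum_{j\le k}\delta_j\le c_1k\Big)\le e^{-2k(\mu-c_1)^2}\le e^{-c_1k},\tag{7}$$
since $2(\mu-c_1)^2\ge2(\mu/2)^2=c_1$.

**Step 3: choose $\kappa$.** *We make the contraction factor close to $f'(q)$.* Put $A_\kappa(k)=\mathbb E\big(1+\lambda^{-1}\sum_{j\le k}\delta_j\big)^{-\kappa}$. By (7), $A_\kappa(k)\le(1+c_1k/\lambda)^{-\kappa}+e^{-c_1k}$. Since $d=1+(d-1)\le\max(1,\lambda/c_1)\,(1+c_1(d-1)/\lambda)$ and $d^\kappa e^{-c_1(d-1)}$ is bounded,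
$$C_\kappa:=\sup_{d\ge1}d^\kappa A_\kappa(d-1)<\infty\quad\text{for each }\kappa\ge1.$$
$A_\kappa$ is nonincreasing in $\kappa$, so $dA_\kappa(d-1)\le C_1$ for all $\kappa\ge1$, $d\ge1$. As $\kappa\to\infty$, the variable $(1+\lambda^{-1}\sum_{j\le d-1}\delta_j)^{-\kappa}$ tends to the indicator that all $\delta_j$ vanish. By dominated convergence and Lemma 3, $A_\kappa(d-1)\to P(\delta=0)^{d-1}=q^{d-1}$. By bounded convergence,
$$\mathbb E[dA_\kappa(d-1);d\ge1]\to\mathbb E[dq^{d-1};d\ge1]=f'(q)<1.$$
Fix $\kappa\ge1$ with $\mathbb E[dA_\kappa(d-1);d\ge1]\le r_0:=\frac{1+f'(q)}2<1$.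

**Step 4: the part of the price due to the vertex itself and its finite subtrees.** *This is the additive term of the recursion, and it must have a finite moment.* Let $\Phi=\sum_{i:T_i\text{ finite}}|T_i|$ and $y=b(\mathsf T)(1+\Phi)$. We show $C_y:=\mathbb Ey^\kappa<\infty$. If $d=0$, $y=1$. If $d\ge1$ and $s\ge1$, Minkowski's inequality and Step 1 give
$$\mathbb E[(1+\Phi)^s\mid d]^{1/s}\le1+d\,\mathbb E[|\mathsf T|^s;S^c]^{1/s}\le K_sd,\qquad K_s:=1+\mathbb E[|\mathsf T|^s;S^c]^{1/s}<\infty.$$
On $\{\sum_{i\le d}\delta_i>c_1d\}$ we have $b\le\lambda/(c_1d)$, so this event contributes at most $(\lambda K_\kappa/c_1)^\kappa$ to $\mathbb E[y^\kappa\mid d]$. On the complement, $b\le1$, the Cauchy–Schwarz inequality and (7) give a contribution of at most $(K_{2\kappa}d)^\kappa e^{-c_1d/2}$. Both are bounded in $d$.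

**Step 5: fix the constants, $u_0$ last.** *No constant except $u_0$ may depend on $u$; otherwise the argument would be circular.* Choose successively:

- $D\ge1$ with $C_\kappa P(d>D)\le\frac{1-r_0}4$;
- $\varepsilon_0=\frac{1-r_0}{4D^{\kappa+1}}$ and $r_1=\frac{1+r_0}2<1$;
- $\gamma>0$ with $r_2:=(1+\gamma)r_1<1$;
- $C_\gamma$ with $(x+y)^\kappa\le(1+\gamma)x^\kappa+C_\gamma y^\kappa$ for $x,y\ge0$. It exists because for $\tau\in(0,1)$ convexity of $z\mapsto z^\kappa$ gives $(x+y)^\kappa=\big(\tau\frac x\tau+(1-\tau)\frac y{1-\tau}\big)^\kappa\le\tau^{1-\kappa}x^\kappa+(1-\tau)^{1-\kappa}y^\kappa$, and $\tau^{1-\kappa}\le1+\gamma$ for $\tau$ close to $1$;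
- $M=C_\gamma C_y/(1-r_2)$;
- $s>0$ with $P(S,\delta\le s)\le\varepsilon_0/2$, which exists since $P(S,\delta\le s)\to P(S,\delta=0)=0$ as $s\downarrow0$, by Lemma 3;
- $u_0>0$ with $M\big(\frac{u_0}{\theta s}\big)^\kappa\le\frac{\varepsilon_0}2$; then let $u=u_0$.

**Step 6: infinite kept subtrees are rare.** *This begins the induction on $n$.* $Y_0=0\le M$. Suppose $Y_n\le M$. By Markov's inequality,
$$\varepsilon:=P(S,\,u\alpha^{(n)}>\theta\delta)\le P(S,\delta\le s)+P\Big(S,\,\alpha^{(n)}>\frac{\theta s}u\Big)\le\frac{\varepsilon_0}2+M\Big(\frac u{\theta s}\Big)^\kappa\le\varepsilon_0.\tag{8}$$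

**Step 7: isolate one infinite kept child.** *We bound the $\kappa$-th moment of the part coming from infinite kept children by $Y_n$ times a factor independent of that child.* Write $\alpha_i=\alpha^{(n)}(T_i)$, $\delta_i=\delta(T_i)$ and $K=\{i:T_i\text{ infinite},\ u\alpha_i>\theta\delta_i\}$. By (2) and Step 1,
$$\alpha^{(n+1)}(\mathsf T)\le x+y,\qquad x=b(\mathsf T)\sum_{i\in K}\alpha_i,$$
with $y$ from Step 4. By the power-mean inequality, $x^\kappa\le b^\kappa|K|^{\kappa-1}\sum_{i\in K}\alpha_i^\kappa$ (and $x=0$ if $K=\emptyset$). For $i\in K$ write $|K|=1+N_i$ with $N_i=|K\setminus\{i\}|$, and drop $\delta_i$ from $b$: $b\le(1+\lambda^{-1}\sum_{j\ne i}\delta_j)^{-1}$. Given $d$, the pair $(N_i,\sum_{j\ne i}\delta_j)$ is a function of $(T_j)_{j\ne i}$, hence independent of $T_i$, and $\mathbb E[\alpha_i^\kappa;i\in K\mid d]\le Y_n$. Summing over the $d$ children,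
$$\mathbb Ex^\kappa\le Y_n\cdot\mathbb E[dL(d);d\ge1],\qquad L(d)=\mathbb E\Big[(1+N)^{\kappa-1}\Big(1+\lambda^{-1}\sum_{j\le d-1}\delta_j\Big)^{-\kappa}\Big],$$
where the $\delta_j$ belong to $d-1$ i.i.d. $\mathsf{GW}$ trees and $N\le d-1$ is the number of these trees that are infinite with $u\alpha^{(n)}>\theta\delta$.

**Step 8: the factor is at most $r_1$.** *Small $d$ uses (8), large $d$ uses $C_\kappa$.* If $1\le d\le D$, then $(1+N)^{\kappa-1}\le1+d^{\kappa-1}\mathbf 1[N\ge1]$ and $P(N\ge1)\le d\varepsilon\le d\varepsilon_0$. The weight $(1+\cdots)^{-\kappa}$ is at most $1$, so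
$$dL(d)\le dA_\kappa(d-1)+d\cdot d^{\kappa-1}\cdot d\,\varepsilon_0\le dA_\kappa(d-1)+D^{\kappa+1}\varepsilon_0.$$
If $d>D$, then $1+N\le d$ gives $dL(d)\le d^\kappa A_\kappa(d-1)\le C_\kappa$. Therefore
$$\mathbb E[dL(d);d\ge1]\le r_0+D^{\kappa+1}\varepsilon_0+C_\kappa P(d>D)\le r_0+\frac{1-r_0}4+\frac{1-r_0}4=r_1.$$

**Step 9: close the induction.** *We combine the two parts.*
$$Y_{n+1}\le\mathbb E(x+y)^\kappa\le(1+\gamma)r_1Y_n+C_\gamma C_y\le r_2M+(1-r_2)M=M.\qquad\square$$

## 7. Finite prices almost surely: Theorem B(1) and Theorem A

Let $c:=u_0$ and $u=u_0$. By monotone convergence in Lemma 4, $\mathbb E[\alpha(\mathsf T)^\kappa;S]\le M$, so $\alpha(\mathsf T)<\infty$ a.s. on $S$. On $S^c$, $\alpha(\mathsf T)\le|\mathsf T|<\infty$. Hence $\alpha(\mathsf T)<\infty$ a.s. Label the possible vertices by finite words of positive integers (Ulam–Harris labels). There are countably many labels $v$, and given $v\in\mathsf T$ the subtree $T_v$ has law $\mathsf{GW}$. So a.s. $a_v=u\alpha_v<\infty$ for all $v\in\mathsf T$ simultaneously. By Lemma 3, $\delta(\mathsf T)>0$ a.s. on $S$.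

Thus for a.e. infinite $\mathsf T$, Proposition 2 applies to every independent family $\eta$ with $\sup_v\mathbb E\,\eta(v)\le c$: the expected number of visits to each vertex is finite. In particular a.s. there are only finitely many visits to $o$, so only finitely many frogs return to $o$. Neither $c$ nor the exceptional null set of trees depends on the law of $\eta$. This proves Theorem B(1), and with $\rho=1$ it proves Theorem A. $\blacksquare$

## 8. Strong bias $\rho\ge m$: recurrence and Theorem B(2)

Let $1<m\le\rho<\infty$. Define $\delta^{(n)},\delta$ as in Section 1 with $\lambda$ replaced by $\rho$, so that Lemma 1 describes $\mathsf{RW}_\rho$ itself.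

**Step 1: the escape numbers vanish.** *We compare means in (1).* Under $\mathsf{GW}$, $\delta=\frac\Sigma{\rho+\Sigma}$ with $\Sigma=\sum_i\delta(T_i)$, and $\mathbb E\Sigma=m\,\mathbb E\delta<\infty$. For $s>0$, $\frac s{\rho+s}<\frac s\rho$. So if $P(\Sigma>0)>0$, then
$$\mathbb E\delta<\frac{\mathbb E\Sigma}\rho=\frac m\rho\,\mathbb E\delta\le\mathbb E\delta,$$
a contradiction. Hence $\Sigma=0$ and $\delta=0$ a.s. Applying this to the countably many labels, a.s. $\delta_v=0$ for all $v\in\mathsf T$.

**Step 2: $\mathsf{RW}_\rho$ is recurrent.** *We translate Step 1 into hitting probabilities.* Let $\mathsf T$ be infinite and let $v$ be a child of $o$; then $o$ plays the role of the attached parent of $T_v$. The walk from $v$ a.s. leaves the finite set of vertices of $T_v$ in generations below $n$ of $T_v$. By Lemma 1 it hits $o$ with probability at least $1-\delta_v^{(n)}$, for every $n$, hence with probability $1$. So the walk from $o$ a.s. returns to $o$.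

**Step 3: every frog wakes and comes home.** *We apply recurrence to each frog separately.* Let $P(\eta>0)>0$ and let $\mathsf T$ be infinite. By recurrence and irreducibility the initial frog a.s. visits every vertex. Since the $\eta(v)$ are i.i.d. and there are infinitely many vertices, a.s. infinitely many vertices carry sleeping frogs, and each of these frogs is woken at a finite time. Each woken frog a.s. hits $o$ by recurrence. So a.s. infinitely many frogs return to $o$. $\blacksquare$
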